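
\newtheorem{theorem}{Theorem}[section]
\newtheorem{lemma}[theorem]{Lemma}
\newtheorem{proposition}[theorem]{Proposition}
\newtheorem*{theoremA}{Theorem A}
\newtheorem*{theoremB}{Theorem B}
\newtheorem*{theoremC}{Theorem C}
\newtheorem*{corollaryD}{Corollary D}
\newtheorem*{conjecture}{Conjecture}
\theoremstyle{definition}
\newtheorem{example}[theorem]{Example}
\newtheorem{remark}[theorem]{Remark}

\title{Holomorphic geometric structures of affine type\\ and zeros of holomorphic tensors}


\begin{abstract}
Biswas and Dumitrescu conjectured that every holomorphic geometric structure of affine type on a compact complex manifold with trivial canonical bundle is locally homogeneous. We show that this holds in complex dimension $n$ exactly when $n\le 2$. For every $n\ge 3$ it already fails for a holomorphic $1$-form, and it fails for rigid structures. There is even a simply connected compact sixfold with trivial canonical bundle that carries a rigid holomorphic geometric structure of affine type. On a fixed connected complex manifold, every structure of affine type is locally homogeneous if and only if no nonzero holomorphic tensor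 has a zero.
\end{abstract}

\section{The question and the answer}

\subsection{Definitions}

Let $X$ be a connected complex manifold of dimension $n\ge1$. For $k\ge1$ let $R^k(X)\to X$ be the bundle of \emph{$k$-frames}: its points over $x$ are the $k$-jets $j^k_0\varkappa$ of germs of biholomorphisms $\varkappa:(\mathbb C^n,0)\to(X,x)$. The group $D^k$ of $k$-jets of local biholomorphisms of $\mathbb C^n$ fixing $0$ acts on $R^k(X)$ from the right by composition, and $R^k(X)$ is a principal $D^k$-bundle. The group $D^k$ is a linear algebraic group, since it acts faithfully on the space of $k$-jets at $0$ of functions on $\mathbb C^n$.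

A \emph{holomorphic geometric structure} of order $k$ on $X$ is a holomorphic map $\phi:R^k(X)\to Z$ to a complex algebraic manifold $Z$ with an algebraic $D^k$-action, which is equivariant:
\[
\phi(r\gamma)=\gamma^{-1}\phi(r)\qquad(r\in R^k(X),\ \gamma\in D^k).
\]
It is \emph{of affine type} if $Z$ is an affine variety. A local biholomorphism $h$ of $X$ \emph{preserves} $\phi$ if $\phi(j^k_0(h\circ\varkappa))=\phi(j^k_0\varkappa)$ for all germs $\varkappa$ as above with $\varkappa(0)$ in the domain of $h$. A \emph{Killing field} of $\phi$ is a local holomorphic vector field whose local flow preserves $\phi$. The structure is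
\begin{itemize}
\item \emph{locally homogeneous} if for all $x\in X$ and $v\in T_xX$ there is a Killing field $\xi$ defined near $x$ with $\xi(x)=v$;
\item \emph{rigid} (in the sense of Gromov) if for some integer $l$, every local biholomorphism that preserves $\phi$ and is defined on a connected open set is determined by its $l$-jet at any single point of its domain.
\end{itemize}

The basic examples are tensors. A holomorphic section $\tau$ of $TX^{\otimes p}\otimes T^*X^{\otimes q}$ gives the equivariant map $R^1(X)\to(\mathbb C^n)^{\otimes p}\otimes(\mathbb C^{n*})^{\otimes q}$, $j^1_0\varkappa\mapsto(\varkappa^*\tau)(0)$, which reads off the components of $\tau$ in a frame. It is a structure of affine type of order $1$, and $h$ preserves it if and only if $h^*\tau=\tau$. Holomorphic Riemannian metrics (nondegenerate sections of $\mathrm S^2(T^*X)$) and holomorphic affine connections are also of affine type; both are rigid.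

The canonical bundle of $X$ is $K_X=\Lambda^nT^*X$; it is \emph{trivial} if it is holomorphically trivial.

\begin{conjecture}[Biswas and Dumitrescu \cite{BD}]
Any holomorphic geometric structure of affine type $\phi$ on a compact complex manifold with trivial canonical bundle $X$ is locally homogeneous. This implies that if $\phi$ is rigid, then the fundamental group of $X$ is infinite.
\end{conjecture}

We call the first sentence the \emph{local homogeneity assertion}, for compact connected $X$. We say that it holds for $X$ if all structures of affine type on $X$ are locally homogeneous, and that it holds in dimension $n$ if it holds for all compact connected $n$-dimensional $X$ with trivial canonical bundle.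

\subsection{Why one might expect it}

A locally homogeneous structure looks the same near all points. In particular a tensor that is locally homogeneous cannot vanish at one point without vanishing identically (Lemma~\ref{lem:zeros}). On a compact curve of genus at least $2$ every section of $K_X$ has zeros. The hypothesis that $K_X$ is trivial removes this obstruction for sections of all powers of $K_X$: they are constant multiples of a nowhere vanishing one. The conjecture asserts that this single assumption controls all structures of affine type. For compact K\"ahler manifolds it does (a case due to Dumitrescu): $X$ then has a Ricci-flat K\"ahler metric, all holomorphic tensors are parallel, and a parallel tensor with a zero is zero.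

\subsection{Results}

\begin{theoremA}
For every $n\ge3$ there is a compact connected complex $n$-manifold $X$ with $K_X$ trivial and a holomorphic $1$-form on $X$ (an affine type structure of order $1$) that is not locally homogeneous.
\end{theoremA}

\begin{theoremB}
{\rm(i)} For every $n\ge3$ there is a compact connected complex $n$-manifold with trivial canonical bundle carrying a holomorphic geometric structure of affine type which is rigid and not locally homogeneous.\\
{\rm(ii)} For $n=6$ the manifold can be chosen simply connected.
\end{theoremB}

So the local homogeneity assertion fails, and so does the consequence stated in the second sentence of the conjecture. The next theorem says exactly on which manifolds all structures of affine type are locally homogeneous.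

\begin{theoremC}
For a connected complex manifold $X$, compact or not, the following are equivalent.
\begin{itemize}
\item[{\rm(H)}] Every holomorphic geometric structure of affine type on $X$ is locally homogeneous.
\item[{\rm(T)}] Every holomorphic section of any $TX^{\otimes p}\otimes T^*X^{\otimes q}$ which vanishes at one point vanishes identically.
\end{itemize}
\end{theoremC}

\begin{corollaryD}
The local homogeneity assertion holds for all compact connected $X$ with trivial $K_X$ of dimension $n\le2$; hence, by Theorem~A, it holds in dimension $n$ if and only if $n\le2$. It also holds for all compact connected K\"ahler $X$ with trivial $K_X$.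
\end{corollaryD}

The idea behind Theorem~A is to fiber $X$ in complex tori over a curve $C$ of genus $3$ in such a way that the fibers compensate the positivity of $K_C$; then a $1$-form on $C$, which has zeros, pulls back to $X$. For Theorem~B we find on such torus fibrations coordinates that are multivalued only up to affine maps of $\mathbb C^n$. They define a flat connection with poles, which we clear by tensoring with a pluricanonical form pulled back from the base. The result is a holomorphic structure that remembers both the connection and the form. Because of the form it is not locally homogeneous; because of the connection it is rigid, once several such structures are combined. Theorem~C is proved by showing that, under (T), the jets of $\phi$ of each order take values in a single orbit; the Killing equation then has constant rank to all orders and can be solved by Goldschmidt's existence theorem.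

\section{Zeros obstruct local homogeneity}\label{sec:zeros}

\begin{lemma}\label{lem:zeros}
Let $\phi$ be a locally homogeneous structure on a connected complex manifold $X$, and let $\tau$ be a holomorphic tensor field preserved by the local flows of all Killing fields of $\phi$. If $\tau$ vanishes at one point, then $\tau\equiv0$.
\end{lemma}

\begin{proof}
Let $\tau(x)=0$, and choose Killing fields $\xi_1,\dots,\xi_n$ near $x$ whose values form a basis of $T_xX$. The map
\[
(t_1,\dots,t_n)\longmapsto\exp(t_1\xi_1)\circ\dots\circ\exp(t_n\xi_n)(x),
\]
defined for small $t$, has differential $(t_i)\mapsto\sum t_i\xi_i(x)$ at $0$, so it is a local biholomorphism there. Flows preserving $\tau$ preserve its zero set, so $\tau$ vanishes on the image of this map. Thus $\tau$ vanishes on an open set, hence everywhere.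
\end{proof}

With $\phi=\tau$ this gives the implication (H)$\Rightarrow$(T) of Theorem~C.

\begin{remark}
In Theorem~C affine type is essential. On an elliptic curve $X$ the tangent bundle is trivial and holomorphic functions are constant, so (T) holds. Let $F:X\to\mathbb P^1$ be a nonconstant meromorphic function and let $D^1$ act trivially on $Z=\mathbb P^1$. The composite $R^1(X)\to X\to\mathbb P^1$ is a holomorphic geometric structure, not of affine type. A Killing field $\xi$ satisfies $dF(\xi)=0$, so $\xi=0$, and the structure is not locally homogeneous.
\end{remark}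

\section{A threefold with a \texorpdfstring{$1$}{1}-form that has zeros}\label{sec:A}

\subsection{How to find it}

Let $C$ be a compact curve of genus $g\geq 2$, $V\to C$ a holomorphic vector bundle, and $\Lambda$ a group of holomorphic sections of $V$ such that for each point $p$ evaluation at $p$ maps $\Lambda$ isomorphically onto a lattice in $V_p$. Then $V/\Lambda$ is a family of tori $f:V/\Lambda\to C$ with canonical bundle $f^*(K_C\otimes\det V^*)$. To make it trivial we want $\det V\cong K_C$.

Nonzero elements of $\Lambda$ are nowhere vanishing sections of $V$. So $V$ cannot be a line bundle, since $K_C$ is not trivial. The next try is $V=L\oplus L$ with $L^2\cong K_C$. If $s_0,s_1$ are sections of $L$ without common zeros and $s=(s_0,s_1)^T$, then every matrix $\lambda\in M_2(\mathbb C)$ gives a section $\lambda s$ of $V$, and it is nowhere zero if $\det\lambda\neq0$. So it is enough to find a \emph{real} subspace of $M_2(\mathbb C)$ of dimension $4$ whose nonzero elements are all invertible, and to take a lattice in it. The quaternions are such a subspace.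

It remains to choose $C$. The sections $s_0,s_1$ define a map $\psi:C\to\mathbb P^1$ of degree $\deg L=g-1$. If $g=2$, then $\psi$ would be an isomorphism, which is impossible. The first case is $g=3$, with $\psi$ a double cover.

\subsection{The construction}

Let
\[
\mathbb H=\Big\{\begin{pmatrix}a&b\\-\bar b&\bar a\end{pmatrix}:a,b\in\mathbb C\Big\}\subset M_2(\mathbb C),
\]
and let $\Lambda_0\cong\mathbb Z^4$ be the lattice in $\mathbb H$ given by $a,b\in\mathbb Z[\sqrt{-1}]$. For $0\ne q\in\mathbb H$ we have $\det q=|a|^2+|b|^2\neq0$. Hence, for every nonzero column $s\in\mathbb C^2$,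
\begin{equation}\label{eq:quat}
\mathbb H\to\mathbb C^2,\quad q\mapsto qs,\quad\text{is an $\mathbb R$-linear isomorphism:}
\end{equation}
it is injective and both sides have real dimension $4$.

Let $C$ be the hyperelliptic curve of genus $3$ with equation $y^2=P_8(x)$, where $P_8$ is a polynomial of degree $8$ with simple roots. Let $\psi:C\to\mathbb P^1$ be the double cover $x$, $L=\psi^*\mathcal O(1)$, and $s=(s_0,s_1)^T$ the pulled back homogeneous coordinates, with $x=s_1/s_0$. At finite points $dx/y=2\,dy/P_8'(x)$ has no zeros or poles. At the two points $\infty_\pm$ over $x=\infty$ we have, with $p=1/x$, $dx=-dp/p^2$ and $y=p^{-4}\cdot(\text{unit})$. So $dx/y$ has divisor $2(\infty_++\infty_-)$, which is the divisor of $s_0^2$, and $K_C\cong L^2$.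

Let $\pi:V=L\oplus L\to C$. An element $\lambda\in\Lambda_0$ acts on the total space of $V$ by the holomorphic automorphism $v\mapsto v+\lambda s(\pi(v))$. By \eqref{eq:quat},
\[
C\times\mathbb H\to V,\qquad(p,q)\mapsto q\,s(p),
\]
is a diffeomorphism, and it carries translation by $\Lambda_0$ on $\mathbb H$ to this action. So the action is free and properly discontinuous, and $X_0:=V/\Lambda_0$ is a compact connected complex threefold with a holomorphic submersion $f:X_0\to C$ whose fibers are complex tori.

\begin{lemma}\label{lem:K0}
$K_{X_0}$ is trivial.
\end{lemma}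

\begin{proof}
Fix an isomorphism $L^2\cong K_C$. For a local frame $e$ of $L$ let $\kappa$ be the local $1$-form on $C$ corresponding to $e^2$, let $w_1,w_2$ be the fiber coordinates, $v=(w_1e,w_2e)$, and put $\Omega=\kappa\wedge dw_1\wedge dw_2$. If $e'=he$, then $\kappa'=h^2\kappa$, $w_i'=h^{-1}w_i$ and $dw_i'=h^{-1}dw_i-h^{-2}w_i\,dh$. Since $\kappa\wedge dh=0$ on a curve, $\Omega'=\Omega$. So $\Omega$ is a global nowhere vanishing form on $V$. A fiberwise translation $w\mapsto w+b(z)$, with $z$ a coordinate on $C$, changes $dw_i$ by a multiple of $dz$, and $\kappa\wedge dz=0$; so $\Omega$ is invariant under $\Lambda_0$ and descends to $X_0$.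
\end{proof}

\begin{proof}[Proof of Theorem A]
Let $0\ne\omega\in H^0(C,K_C)$. It has zeros, since $\deg K_C=4$. Let $A$ be a complex torus of dimension $n-3$ (a point if $n=3$), $X=X_0\times A$, and let $\phi$ be the pullback of $\omega$ to $X$. By Lemma~\ref{lem:K0}, $K_X$ is trivial. The projection $X\to C$ is a submersion, so the $1$-form $\phi$ vanishes exactly over the zeros of $\omega$: it has zeros and is not identically zero. By Lemma~\ref{lem:zeros}, applied with $\tau=\phi$, it is not locally homogeneous.
\end{proof}

The $1$-form $\phi$ is far from rigid: in a local product decomposition of $X\to C$, every local biholomorphism of the fiber, extended by the identity on the base, preserves it. Rigid examples are constructed in Sections~\ref{sec:constr}--\ref{sec:B}.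

\section{Twisted torus fibrations}\label{sec:constr}

We now allow bases of higher dimension and twist the torus fibration. In this construction both are needed for a simply connected example. If the base is a curve $B$ with $K_B\cong L^2$ and $L$ the pullback of $\mathcal O(1)$ under a surjective map to $\mathbb P^1$, then $\deg K_B>0$, so $B$ is not simply connected, and neither is a fibration with connected fibers over it. Without a twist, the fibration is smoothly a product of the base with a real torus, as for $X_0$.

From here on the letter $i$ is an index, except in $2\pi i$.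

\subsection{Data}\label{sub:data}

Let $B$ be a connected projective manifold of dimension $r\ge1$ and let $\psi=(\psi_1,\dots,\psi_r):B\to(\mathbb P^1)^r$ be holomorphic and \emph{surjective}. Put $L_j=\psi_j^*\mathcal O(1)$, let $s^{(j)}=(s_0^{(j)},s_1^{(j)})^T$ be the pulled back homogeneous coordinates, and assume
\[
K_B\cong\bigotimes_{j=1}^rL_j^2 .
\]
Let $N_1,\dots,N_{4r}$ be holomorphic line bundles on $B$, and let $A$ be a complex torus, possibly a point.

Put $V=\bigoplus_jL_j^{\oplus2}$ and $\Lambda=\Lambda_0^r\subset\mathbb H^r\subset M_2(\mathbb C)^r$, with $\mathbb Z$-basis $\lambda_1,\dots,\lambda_{4r}$. For $\lambda=(\lambda^{(1)},\dots,\lambda^{(r)})\in M_2(\mathbb C)^r$ let $\lambda s=(\lambda^{(j)}s^{(j)})_j\in H^0(B,V)$. By \eqref{eq:quat},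
\begin{equation}\label{eq:quatr}
\mathbb H^r\to V_p,\qquad q\mapsto q\,s(p),
\end{equation}
is an $\mathbb R$-linear isomorphism for each $p\in B$. As in Section~\ref{sec:A}, $V/\Lambda\to B$ is a holomorphic family of complex tori.

\subsection{The twist}\label{sub:twist}

Take an open cover $\{U_\alpha\}$ of $B$ by small sets over which all $N_i$ are trivial and whose finite intersections are contractible or empty (for instance small geodesically convex balls). Take holomorphic frames $n_{i,\alpha}$ of $N_i$ on $U_\alpha$, with $n_{i,\beta}=g^i_{\alpha\beta}n_{i,\alpha}$, and choose logarithms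
\[
h^i_{\alpha\beta}=\tfrac1{2\pi i}\log g^i_{\alpha\beta},\quad h^i_{\beta\alpha}=-h^i_{\alpha\beta};\qquad
h^i_{\alpha\beta}+h^i_{\beta\gamma}+h^i_{\gamma\alpha}=c^i_{\alpha\beta\gamma}\in\mathbb Z .
\]
The cocycle $(c^i_{\alpha\beta\gamma})$ represents $\pm c_1(N_i)$. Glue the pieces $V|_{U_\alpha}/\Lambda$ by
\begin{equation}\label{eq:glue}
[v]_\beta\sim\Big[v+\sum_ih^i_{\alpha\beta}\,\lambda_is\Big]_\alpha .
\end{equation}
This is consistent on triple overlaps because $\sum_ic^i_{\alpha\beta\gamma}\lambda_i\in\Lambda$. We obtain a compact connected complex manifold $X_B\to B$ with torus fibers. Let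
\[
X=X_B\times A,\qquad f:X\to X_B\to B,\qquad n=\dim X=3r+\dim A .
\]
For $r=1$, $B=C$, all $g^i_{\alpha\beta}=1$ and all $h^i_{\alpha\beta}=0$, $X_B$ is the threefold $X_0$.

\begin{lemma}\label{lem:KX}
$K_X$ is trivial.
\end{lemma}

\begin{proof}
For local frames $e_j$ of $L_j$ let $w^{(j)}_1,w^{(j)}_2$ be the fiber coordinates of $L_j^{\oplus2}$, let $\kappa$ be the local generator of $K_B$ corresponding to $\prod_je_j^2$, let $a_1,a_2,\dots$ be linear coordinates on $A$, and put
\[
\Omega=\kappa\wedge\bigwedge_j\big(dw^{(j)}_1\wedge dw^{(j)}_2\big)\wedge da_1\wedge da_2\wedge\cdots .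
\]
If $e_j'=h_je_j$, then $\kappa'=\prod_jh_j^2\,\kappa$, and $dw'^{(j)}_\mu\equiv h_j^{-1}dw^{(j)}_\mu$ modulo function multiples of $1$-forms pulled back from $B$. Since $\kappa$ has top degree on $B$, its product with those is zero, and for each $j$ the factors $h_j^2$ and $h_j^{-1}h_j^{-1}$ cancel: $\Omega'=\Omega$. For the same reason, adding functions on $B$ to the $w^{(j)}_\mu$ does not change $\Omega$. So $\Omega$ is compatible with $\Lambda$ and with \eqref{eq:glue} and defines a nowhere vanishing $n$-form on $X$.
\end{proof}

\begin{lemma}\label{lem:top}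
$X_B$ is a smooth principal $\mathbb R^{4r}/\mathbb Z^{4r}$-bundle over $B$ with characteristic class $\pm(c_1(N_i))_i\in H^2(B,\mathbb Z)^{4r}$.
\end{lemma}

\begin{proof}
By \eqref{eq:quatr} there are unique smooth functions $q_{\alpha\beta}:U_\alpha\cap U_\beta\to\mathbb H^r$ with $q_{\alpha\beta}s=\sum_ih^i_{\alpha\beta}\lambda_is$. Under the identifications $U_\alpha\times\mathbb H^r/\Lambda\cong V|_{U_\alpha}/\Lambda$, the gluing \eqref{eq:glue} is translation by $q_{\alpha\beta}$. So $X_B$ is a principal bundle with group $\mathbb H^r/\Lambda=\mathbb R^{4r}/\mathbb Z^{4r}$, the basis $\lambda_i$ giving the last identification. The map \eqref{eq:quatr} is injective and additive, so $q_{\alpha\beta}+q_{\beta\gamma}+q_{\gamma\alpha}=\sum_ic^i_{\alpha\beta\gamma}\lambda_i$, and the class of this integral cocycle is the characteristic class.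
\end{proof}

\section{A flat connection with poles, and how to clear them}\label{sec:flat}

\subsection{The smallest case by hand}\label{sub:hand}

On $X_0$, put $u=s_1/s_0=x$ and consider the meromorphic map on the total space of $L\oplus L$
\[
F=(u,F_1,F_2),\qquad F_\mu=\frac{v_\mu}{s_0}\quad(\mu=1,2).
\]
Translation by $\lambda s$ replaces $F$ by $(u,\,F_1+\lambda_{11}+\lambda_{12}u,\,F_2+\lambda_{21}+\lambda_{22}u)$: it acts on $F$ by an \emph{affine} transformation of $\mathbb C^3$. So the flat connection of $\mathbb C^3$, pulled back by $F$, is a well-defined flat torsion-free connection $\nabla$ on $X_0$ wherever $F$ is locally biholomorphic. Its Christoffel symbols are determined by $\partial_i\partial_jF^l=\sum_m\Gamma^m_{ij}\partial_mF^l$. There are two kinds of poles.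

\emph{At a branch point $x=b$.} Use $p$ with $u=b+p^2$ and the frame $s_0$ of $L$. Then $F=(b+p^2,w_1,w_2)$ and the only nonzero symbol is $\Gamma^p_{pp}=1/p$.

\emph{At a point over $x=\infty$.} Use $p=1/u$ and the frame $s_1$. Then $F=(1/p,\,w_1/p,\,w_2/p)$. From $u'=-p^{-2}$, $u''=2p^{-3}$ we get $\Gamma^p_{pp}=-2/p$, and from $\partial_p\partial_{w_\mu}F_\mu=-p^{-2}$ we get $\Gamma^{w_\mu}_{pw_\mu}=\Gamma^{w_\mu}_{w_\mu p}=-1/p$. The remaining equation, $2w_\mu p^{-3}=\Gamma^p_{pp}\cdot(-w_\mu p^{-2})+\Gamma^{w_\mu}_{pp}\,p^{-1}$, gives $\Gamma^{w_\mu}_{pp}=0$.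

So $\nabla$ has simple poles over the eight branch points and over $\infty_\pm$. Let $P(s_0,s_1)$ be the binary form of degree $8$ with $P(1,x)=P_8(x)$. The section $\eta=s_0^2P(s_0,s_1)$ of $L^{10}\cong K_C^5$ vanishes at all these points. Its pullback $\sigma=f^*\eta$ is a holomorphic section of $(T^*X_0)^{\otimes5}$, and all products of components of $\sigma$ with Christoffel symbols of $\nabla$ are holomorphic. Thus ``$\sigma\otimes\nabla$'' is a holomorphic object on $X_0$, from which $\sigma$ and, where $\sigma\ne0$, also $\nabla$ can be recovered. The rest of this section does the same in general.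

\subsection{Affine coordinates in general}

We return to the data of Section~\ref{sec:constr}. Two changes are needed. To be able to move the poles we allow any basis of $\mathrm{span}(s_0^{(j)},s_1^{(j)})$. And the gluing \eqref{eq:glue} adds $\sum_ih^i_{\alpha\beta}\lambda_is$ to $v$, which after division by $\xi^{(j)}_0$ is not affine in the coordinates $u$; we undo it by logarithms of meromorphic sections of $N_i$.

A \emph{choice} $\mathfrak c$ consists of a basis $\xi^{(j)}_0,\xi^{(j)}_1$ of $\mathrm{span}(s_0^{(j)},s_1^{(j)})$ for each $j$, and a nonzero meromorphic section $\tau^i$ of $N_i$ for each $i$. Put $u_j=\xi^{(j)}_1/\xi^{(j)}_0$, write $\tau^i=t^i_\alpha n_{i,\alpha}$ on $U_\alpha$, so that $t^i_\alpha=g^i_{\alpha\beta}t^i_\beta$, and let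
\[
\tilde v=v_\alpha-\frac1{2\pi i}\sum_i\log t^i_\alpha\;\lambda_is,\qquad
F=\Big(u_1,\dots,u_r;\ \tilde v^{(j)}_\mu/\xi^{(j)}_0\ (1\le j\le r,\ \mu=1,2);\ a_1,a_2,\dots\Big)\in\mathbb C^n,
\]
where $v_\alpha$ is the point of $V$ in the chart over $U_\alpha$, defined modulo $\Lambda s=\{\lambda s:\lambda\in\Lambda\}$, and the $a$'s are linear coordinates on $A$.

\begin{lemma}\label{lem:affine}
The multivalued map $F$ is well defined up to affine transformations of $\mathbb C^n$.
\end{lemma}

\begin{proof}
We have $\log t^i_\alpha=\log t^i_\beta+2\pi i\,h^i_{\alpha\beta}$ modulo $2\pi i\,\mathbb Z$, and $v_\alpha=v_\beta+\sum_ih^i_{\alpha\beta}\lambda_is$ modulo $\Lambda s$ by \eqref{eq:glue}. So $\tilde v$ is well defined modulo $\Lambda s$. Since $s_0^{(j)},s_1^{(j)}$ are linear combinations of $\xi_0^{(j)},\xi_1^{(j)}$, the components of $\lambda^{(j)}s^{(j)}/\xi_0^{(j)}$ are affine functions of $u_j$. Hence changing $\tilde v$ by $\lambda s$ adds to the middle components of $F$ affine functions of the first components. The $a$'s are defined up to translations.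
\end{proof}

Where is $F$ locally biholomorphic? Let
\[
W=\bigwedge_j\big(\xi^{(j)}_0d\xi^{(j)}_1-\xi^{(j)}_1d\xi^{(j)}_0\big)=\prod_j(\xi_0^{(j)})^2\;du_1\wedge\dots\wedge du_r\in H^0\Big(B,K_B\otimes\bigotimes_jL_j^2\Big).
\]
Since $\psi$ is surjective and $\dim B=r$, the map $\psi$ is a local biholomorphism at a general point, so $W\not\equiv0$. Let
\[
\Sigma=\Sigma_{\mathfrak c}=\Big\{W\prod_j\xi^{(j)}_0=0\Big\}\cup\bigcup_i\operatorname{supp}\operatorname{div}(\tau^i)\subset B .
\]
This is a proper analytic hypersurface. It is nonempty, because $\psi_j$ is surjective and so $\xi^{(j)}_0$ has zeros. In local coordinates $p=(p_1,\dots,p_r)$ on $B$, frames $e_j$ of $L_j$, and fiber coordinates $w^{(j)}_\mu$, put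
\[
k_j=e_j/\xi_0^{(j)} .
\]
Then
\begin{equation}\label{eq:Ffib}
F_{j,\mu}:=\tilde v^{(j)}_\mu/\xi^{(j)}_0=w^{(j)}_\mu k_j-\frac1{2\pi i}\sum_i\log t^i\;a^i_{j\mu}(u_j),\qquad a^i_{j\mu}\ \text{affine},
\end{equation}
and the Jacobian matrix of $F$ in the coordinates $(p,w,a)$ is block triangular, so that
\begin{equation}\label{eq:Jac}
J=\det DF=\det(\partial u/\partial p)\cdot\prod_jk_j^2 ,
\end{equation}
which is finite and nonzero over $B\setminus\Sigma$. By Lemma~\ref{lem:affine}, the pullback by $F$ of the flat connection of $\mathbb C^n$ is a holomorphic torsion-free connection $\nabla=\nabla_{\mathfrak c}$ on $f^{-1}(B\setminus\Sigma)$.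

\begin{lemma}\label{lem:poles}
In the coordinates $(p,w,a)$ over a small open $U\subset B$, the Christoffel symbols of $\nabla$ are polynomials in $w$ whose coefficients are meromorphic functions of $p\in U$ with poles in $\Sigma$.
\end{lemma}

The danger is the logarithm in \eqref{eq:Ffib}: it must disappear. It does because its coefficient is affine in $u$.

\begin{proof}
Write $\partial_i=\partial/\partial p_i$. The functions $k_j$ are meromorphic with poles in $\Sigma$, and the $k_j^{-1}$ are holomorphic. Let $x_1,\dots,x_n$ be all the coordinates $(p,w,a)$. The symbols are determined by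
\[
\frac{\partial^2F^l}{\partial x_b\,\partial x_c}=\sum_m\Gamma^{x_m}_{x_bx_c}\,\frac{\partial F^l}{\partial x_m}\qquad\text{for all }l .
\]
We treat the components of $F$ in turn.

\emph{Components $u$.} They depend on $p$ only. For lower indices $p_i,p_l$ we get $\partial_i\partial_lu_q=\sum_m\Gamma^{p_m}_{p_ip_l}\partial_mu_q$, which is solved for the $\Gamma^{p_m}_{p_ip_l}$ by the inverse of the matrix $\partial u/\partial p$. In local frames $\det(\partial u/\partial p)$ is $W/\prod_j(\xi_0^{(j)})^2$, so the $\Gamma^{p_m}_{p_ip_l}$ are meromorphic with poles in $\Sigma$. For all other lower indices the left side is $0$, so $\Gamma^{p_m}_{**}=0$.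

\emph{Components $a$.} Their second derivatives vanish, so $\Gamma^{a}_{**}=0$. No component of $F$ has a nonzero second derivative involving an $a$-variable, so also the symbols with a lower index $a$ vanish.

\emph{Components $F_{j,\mu}$, lower indices $w,w$.} The second derivatives vanish and $\Gamma^p_{ww}=0$, so $\Gamma^w_{ww}=0$.

\emph{Components $F_{j,\mu}$, lower indices $p_i,w^{(j')}_{\mu'}$.} The second derivative of $F_{j,\mu}$ is $\partial_ik_j$ if $(j',\mu')=(j,\mu)$ and $0$ otherwise, and $\Gamma^p_{pw}=0$. So $\Gamma^{w^{(j)}_\mu}_{p_i\,w^{(j')}_{\mu'}}$ is $k_j^{-1}\partial_ik_j$ in the first case and $0$ in the second.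

\emph{Components $F_{j,\mu}$, lower indices $p_i,p_l$.} Put $\mathcal D_{il}=\partial_i\partial_l-\sum_m\Gamma^{p_m}_{p_ip_l}\partial_m$. Then
\[
\Gamma^{w^{(j)}_\mu}_{p_ip_l}=k_j^{-1}\mathcal D_{il}F_{j,\mu}.
\]
The operator $\mathcal D_{il}$ annihilates constants and, by the first case, $u_1,\dots,u_r$. So for a function $a$ affine in $u$ the product rule gives
\[
\mathcal D_{il}(a\log t)=a\,\mathcal D_{il}\log t+\partial_ia\,\partial_l\log t+\partial_la\,\partial_i\log t .
\]
Only derivatives of $\log t$ occur, and for $t=t^i$ the form $dt/t$ is meromorphic with poles in $\operatorname{supp}\operatorname{div}(\tau^i)\subset\Sigma$. Finally $\mathcal D_{il}(wk_j)=w\,\mathcal D_{il}k_j$. So all symbols have the asserted form.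
\end{proof}

\subsection{The structure \texorpdfstring{$\phi_{\mathfrak c}$}{phi c}}\label{sub:phic}

Let $\delta$ denote local reduced equations of $\Sigma$. By Lemma~\ref{lem:poles} and compactness of $B$ there is $m\ge1$ such that all $\delta^m\Gamma^l_{ij}$ are holomorphic. This does not depend on the local coordinates on $X$: under a coordinate change the new symbols are linear combinations of the old ones with holomorphic coefficients, plus holomorphic terms.

The set $\psi(\Sigma)$ is analytic of dimension at most $r-1$, so it is a proper algebraic subset of $(\mathbb P^1)^r$. Hence, for some $d\ge1$, there is a nonzero form $\eta_0$ of multidegree $(2d,\dots,2d)$ vanishing on it (take any nonzero multihomogeneous form vanishing on it and multiply by a suitable form). Put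
\[
\eta=(\eta_0\circ\psi)^m\in H^0\Big(B,\bigotimes_jL_j^{2dm}\Big)=H^0(B,K_B^{dm}),\qquad
\sigma=f^*\eta\in H^0\big(X,(\Lambda^rT^*X)^{\otimes dm}\big).
\]
Since $\psi$ is surjective, $\eta\not\equiv0$; and $\eta$ is locally divisible by $\delta^m$, because $\eta_0\circ\psi$ vanishes on $\Sigma$. As $f$ is a submersion, $\sigma$ vanishes exactly on $f^{-1}(\{\eta=0\})$. So
\begin{equation}\label{eq:sigma}
\sigma\not\equiv0,\qquad\{\sigma=0\}\supseteq f^{-1}(\Sigma)\neq\emptyset,\qquad\text{all products }\sigma_I\Gamma^l_{ij}\text{ are holomorphic.}
\end{equation}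

Let $Q=\mathbb C\oplus(\mathbb C^{n*}\otimes\mathbb C^{n*}\otimes\mathbb C^n)$ and, for a germ $\gamma$ of biholomorphism fixing $0\in\mathbb C^n$, put
\[
\gamma^*(\theta,\Gamma)=\Big(\theta,\ \big(D\gamma^{-1}\big)^l_m\big(\theta\,\partial_i\partial_j\gamma^m+\Gamma^m_{ab}\,\partial_i\gamma^a\,\partial_j\gamma^b\big)\Big),
\]
with all derivatives at $0$ and summation over repeated indices. For $\theta=1$ this is the transformation law of the Christoffel symbols at $0$ of a connection under pullback. Hence $(\gamma_1\gamma_2)^*=\gamma_2^*\gamma_1^*$ for $\theta=1$, by linearity in $(\theta,\Gamma)$ for $\theta\ne0$, and by continuity always. So $\gamma\mapsto(\gamma^{-1})^*$ is an algebraic linear representation of $D^2$ on $Q$. Let $T_0=(\Lambda^r\mathbb C^{n*})^{\otimes dm}$, with $D^2$ acting through $GL_n(\mathbb C)$, and define, first over the dense open set $f^{-1}(B\setminus\Sigma)$, where $\nabla$ is holomorphic,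
\[
\phi_{\mathfrak c}(j^2_0\varkappa)=(\varkappa^*\sigma)(0)\otimes\big(1,\Gamma^{\varkappa^*\nabla}(0)\big)\in T_0\otimes Q .
\]
In local coordinates on $X$, the components of $\phi_{\mathfrak c}(j^2_0\varkappa)$ are combinations of the functions $\sigma_I$ and $\sigma_I\Gamma^l_{ij}$ at $\varkappa(0)$ with coefficients holomorphic in $j^2_0\varkappa$. By \eqref{eq:sigma}, $\phi_{\mathfrak c}$ extends to a holomorphic map on $R^2(X)$. It is equivariant with values in a vector space, so it is a holomorphic geometric structure of affine type and order $2$.

\begin{lemma}\label{lem:preserve}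
A local biholomorphism preserving $\phi_{\mathfrak c}$ preserves $\sigma$, and it preserves $\nabla$ on the set where $\sigma\ne0$.
\end{lemma}

\begin{proof}
Apply the equivariant projection $T_0\otimes Q\to T_0$ induced by $(\theta,\Gamma)\mapsto\theta$ to get the first claim. In particular the set where $\sigma\neq0$ is respected. Where $\sigma\ne0$, the connection $\nabla$ is holomorphic by \eqref{eq:sigma}, and equality of $\sigma\otimes(1,\Gamma)$ with the same nonzero factor $\sigma$ implies equality of $\Gamma$.
\end{proof}

\section{Rigidity}\label{sec:rigid}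

\subsection{A model in one variable}

At points where $\sigma\neq0$, a local automorphism of $\phi_{\mathfrak c}$ is an affine map in the coordinates $F$ and is determined by its $1$-jet. The issue is at points of $\{\sigma=0\}$. As a model, take a nonconstant holomorphic function $F$ on a disc around $0\in\mathbb C$, the connection $\nabla=F^*(\text{flat})$, which has poles where $F'=0$, and a germ $g(z)=z+\mathsf u(z)$ fixing $0$ that preserves $\nabla$ outside the poles. Then $F\circ g=\mathsf AF+\mathsf b$ with constants $\mathsf A,\mathsf b$. Suppose that $\mathsf u\not\equiv0$ vanishes to order exactly $N>l$, with $l$ large. First, $F\circ g-F=(\mathsf A-1)F+\mathsf b$ vanishes to order greater than $l$, but nonzero functions in $\mathrm{span}(1,F)$ have bounded order at $0$. So $F\circ g=F$. This alone is not enough: for $F=z^2$ it allows $g(z)=-z$. We use the jet a second time: $0=F(z+\mathsf u)-F(z)=F'\mathsf u+(\text{order}\ge2N)$, so $\operatorname{ord}F'+N\ge2N$, that is, $N\le\operatorname{ord}F'$, a contradiction for large $l$.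

Two points need care in general. The argument needs $F$ to be holomorphic near the point considered, and one $F$ is not so everywhere; we use several choices $\mathfrak c$. And the bound $l$ must be uniform; this follows from compactness.

\subsection{The structure \texorpdfstring{$\phi$}{phi}}

\begin{lemma}\label{lem:choices}
There are finitely many choices $\mathfrak c_1,\dots,\mathfrak c_\rho$, with hypersurfaces $\Sigma_\nu\subset B$, connections $\nabla_\nu$ and tensors $\sigma_\nu$, such that every point of $X$ has a connected coordinate neighborhood $U$ with, for some $\nu$, a holomorphic map $F:U\to\mathbb C^n$ satisfying: $J=\det DF$ has no zeros outside $f^{-1}(\Sigma_\nu)$, and $\nabla_\nu=F^*(\mathrm{flat})$ on $U\setminus f^{-1}(\Sigma_\nu)$.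
\end{lemma}

\begin{proof}
Let $p\in B$. As $s_0^{(j)},s_1^{(j)}$ have no common zero, there is a basis with $\xi^{(j)}_0(p)\neq0$. As $B$ is projective, $N_i$ is a quotient of two very ample line bundles, so there is a meromorphic section $\tau^i$, a quotient of two sections not vanishing at $p$, that is regular and nonzero at $p$. Take the resulting choice $\mathfrak c$. On a small ball $U_p\ni p$, contained in some $U_\alpha$, the $\xi^{(j)}_0$ and $\tau^i$ have no zeros or poles. Fix branches of the $\log t^i_\alpha$ there and the frames $e_j=\xi^{(j)}_0$. By \eqref{eq:Ffib}, $F$ is holomorphic on $V|_{U_p}\times\mathbb C^{\dim A}$, which covers $f^{-1}(U_p)$, and by \eqref{eq:Jac}, $J=\det(\partial u/\partial p)$, which is nonzero over $U_p\setminus\Sigma_{\mathfrak c}$. Small coordinate balls in the cover map biholomorphically to $X$. Finitely many $U_p$ cover $B$, which gives finitely many choices.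
\end{proof}

Set
\[
\phi=(\phi_{\mathfrak c_1},\dots,\phi_{\mathfrak c_\rho}),
\]
with values in the direct sum of the corresponding vector spaces: a structure of affine type and order $2$ on $X$.

\begin{lemma}\label{lem:order}
Let $\mathcal W$ be a finite-dimensional space of holomorphic functions on a connected complex manifold $U$, and $K\subset U$ compact. There is $l$ with $\operatorname{ord}_xw\le l$ for all $x\in K$ and $0\ne w\in\mathcal W$.
\end{lemma}

\begin{proof}
Let $\mathbb S$ be the unit sphere of $\mathcal W$ for some norm. The sets $\{(x,w)\in K\times\mathbb S:\operatorname{ord}_xw>l\}$ are closed, since they are given by the vanishing of derivatives of order at most $l$. So they are compact; they decrease with $l$, and by the identity theorem their intersection is empty. Hence one of them is empty.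
\end{proof}

\begin{proposition}\label{prop:rigid}
The structure $\phi$ is rigid and not locally homogeneous.
\end{proposition}

\begin{proof}
\emph{Not locally homogeneous.} By Lemma~\ref{lem:preserve}, $\sigma_1$ is preserved by the flows of all Killing fields of $\phi$. By \eqref{eq:sigma} it is nonzero and has zeros. Apply Lemma~\ref{lem:zeros}.

\emph{Rigid.} Cover $X$ by finitely many compact sets $K_i\subset U_i$ with $(U_i,F_i)$ as in Lemma~\ref{lem:choices}. Note that $J_i\not\equiv0$. Let $l\ge1$ be at least all the bounds given by Lemma~\ref{lem:order} on $K_i$ for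
\[
\mathcal W_i=\mathrm{span}(1,F_i^1,\dots,F_i^n)\qquad\text{and for}\qquad\mathbb C\cdot J_i .
\]
Let $h,h'$ preserve $\phi$ on a connected open set and have equal $l$-jets at a point $x$ of it. Then $g=h'^{-1}\circ h$ is a germ at $x$ that preserves $\phi$ and has the $l$-jet of the identity. Take $i$ with $x\in K_i$ and drop the index $i$; let $\nu$ be the index of the choice belonging to $U$. Take a small coordinate ball $\mathcal V\ni x$ with $\mathcal V\cup g(\mathcal V)\subset U$, and let
\[
\mathcal V'=\{y\in\mathcal V:\sigma_\nu(y)\neq0\} .
\]
As the complement of a proper analytic subset, $\mathcal V'$ is dense and connected.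

\emph{Step 1: $F\circ g$ is affine in $F$.} Let $y\in\mathcal V'$. Since $g$ preserves $\sigma_\nu$, also $\sigma_\nu(g(y))\ne0$, so $y,g(y)\notin f^{-1}(\Sigma_\nu)$ by \eqref{eq:sigma}. Thus $F$ is a local biholomorphism at $y$ and at $g(y)$, and $\nabla_\nu=F^*(\text{flat})$ near both points. By Lemma~\ref{lem:preserve}, $F\circ g\circ F^{-1}$ preserves the flat connection near $F(y)$, so it is affine: $F\circ g=\mathsf AF+\mathsf b$ near $y$. The pair $(\mathsf A,\mathsf b)$ is unique, since $F$ is open at $y$, so it is locally constant in $y$. As $\mathcal V'$ is connected it is constant, and by density $F\circ g=\mathsf AF+\mathsf b$ on $\mathcal V$.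

\emph{Step 2: $F\circ g=F$.} The components of $F\circ g-F=(\mathsf A-1)F+\mathsf b$ are restrictions to $\mathcal V$ of elements of $\mathcal W$. They vanish at $x$ to order at least $l+1$, because $g$ has the $l$-jet of the identity. By the choice of $l$ they are zero.

\emph{Step 3: $g=\mathrm{id}$.} In coordinates write $g=\mathrm{id}+\mathsf u$, and suppose $\mathsf u\not\equiv0$ vanishes at $x$ to order exactly $N$, so $N\ge l+1$. By Taylor expansion
\[
0=F(y+\mathsf u)-F(y)=DF(y)\,\mathsf u+R,\qquad\operatorname{ord}_xR\ge2N .
\]
Multiplying by the adjugate matrix of $DF$ gives $J\mathsf u=-\operatorname{adj}(DF)R$. The left side has order exactly $\operatorname{ord}_xJ+N$, so $\operatorname{ord}_xJ+N\ge2N$ and $N\le\operatorname{ord}_xJ\le l$. This is a contradiction.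

So $h=h'$ near $x$, and by the identity theorem on their connected domain.
\end{proof}

\section{The examples of Theorem B}\label{sec:B}

\begin{proof}[Proof of Theorem B(i)]
Take $r=1$, $B=C$ and $\psi$ as in Section~\ref{sec:A}, all $N_i$ trivial with $g^i_{\alpha\beta}=1$ and $h^i_{\alpha\beta}=0$, and $\dim A=n-3$. By Lemma~\ref{lem:KX} and Proposition~\ref{prop:rigid}, $X=X_0\times A$ has the required properties.
\end{proof}

For (ii) we need a simply connected base, so $r\ge2$, and we take $r=2$ and $A$ a point. We look for a simply connected surface $S$, mapping onto $\mathbb P^1\times\mathbb P^1$ by a map $\psi$ with $K_S\cong\psi^*\mathcal O(2,2)$, and with eight classes in $NS(S)$ that map $H_2(S,\mathbb Z)$ onto $\mathbb Z^8$. Divisors of degree $(4,4,2)$ in $(\mathbb P^1)^3$ have the right canonical bundle; we choose one that contains eight disjoint curves.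

\subsection{The surface}

In $Y=\mathbb P^1_x\times\mathbb P^1_y\times\mathbb P^1_t$ let
\[
S=\big\{A(x)B(y)\,t_0^2+Q(x,y)\,t_0t_1+A'(x)B'(y)\,t_1^2=0\big\},
\]
where $A,A'$ are quartic forms in $x$ having together $8$ distinct zeros, $B,B'$ are quartic forms in $y$, each with simple zeros, and $Q$ is a general form of bidegree $(4,4)$. (In this section $A$ and $B$ denote these forms, not the torus and the base of Section~\ref{sub:data}.)

\begin{lemma}\label{lem:S}
$S$ is smooth, connected and simply connected, $K_S\cong\mathcal O(2,2,0)|_S$, and the projection $\psi:S\to\mathbb P^1_x\times\mathbb P^1_y$ is surjective.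
\end{lemma}

\begin{proof}
\emph{Smoothness.} Consider the linear system spanned by $ABt_0^2+A'B't_1^2$ and all $Qt_0t_1$. The forms $Q$ have no common zeros, so the base locus is $\{t_1=0,AB=0\}\cup\{t_0=0,A'B'=0\}$. By Bertini's theorem a general member is smooth off the base locus. At a point with $t_1=0$, $AB=0$, put $t_0=1$, $t=t_1$ and dehomogenize in $x,y$; the differential of the equation is $d(AB)+Q\,dt$. If exactly one of $A,B$ vanishes, then $d(AB)\ne0$ because the zeros are simple. If $A=B=0$, the differential is $Q\,dt$, which is nonzero if $Q$ does not vanish at these $16$ points, as holds for general $Q$. At $t_0=0$, $A'B'=0$, put $t_1=1$, $t=t_0$; the differential is $d(A'B')+Q\,dt$, and the same argument applies with the $16$ points $A'=B'=0$.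

\emph{Topology.} $S$ is a smooth ample divisor in the simply connected projective threefold $Y$. By the Lefschetz hyperplane theorem, $S$ is connected and $\pi_1(S)\cong\pi_1(Y)=1$.

\emph{Canonical bundle.} $K_Y=\mathcal O(-2,-2,-2)$, so $K_S=(K_Y\otimes\mathcal O(4,4,2))|_S=\mathcal O(2,2,0)|_S$ by adjunction.

\emph{Surjectivity.} Over any $(x,y)$ the equation is a binary quadratic form in $t$, which has a zero.
\end{proof}

So the base $S$ with the map $\psi$ satisfies the requirements of Section~\ref{sub:data}, with $r=2$.

\begin{lemma}\label{lem:Ni}
There are line bundles $N_1,\dots,N_8$ on $S$ such that $(c_1(N_1),\dots,c_1(N_8)):H_2(S,\mathbb Z)\to\mathbb Z^8$ is surjective.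
\end{lemma}

\begin{proof}
Let $a_1,\dots,a_4$ and $a_1',\dots,a_4'$ be the zeros of $A$ and $A'$. The curves $\{x=a_i,\,t_1=0\}$ and $\{x=a_i',\,t_0=0\}$ lie on $S$. They are $8$ smooth rational curves, pairwise disjoint because the $8$ values of $x$ are distinct. For each such curve $G$ we have $K_S\cdot G=2$, since $G$ projects isomorphically to $\mathbb P^1_y$ and $x$ and $t$ are constant on it, so $\mathcal O(2,2,0)$ has degree $2$ on $G$. From $-2=G^2+K_S\cdot G$ we get $G^2=-4$. So the intersection matrix of the $8$ curves is $-4$ times the identity, and their classes in $H^2(S,\mathbb Z)$ are linearly independent.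

Since $H_1(S,\mathbb Z)=0$, we have $H^2(S,\mathbb Z)=\mathrm{Hom}(H_2(S,\mathbb Z),\mathbb Z)$, which is torsion-free. The quotient $H^2(S,\mathbb Z)/NS(S)$ embeds in the vector space $H^2(S,\mathcal O)$ by the exponential sequence, so it is torsion-free too. Let $M$ be the group of all classes in $H^2(S,\mathbb Z)$ having a nonzero multiple in the span of the $8$ curves. Then $M\subset NS(S)$, $M$ has rank $8$, and $H^2(S,\mathbb Z)/M$ is torsion-free, so a basis $c_1,\dots,c_8$ of $M$ extends to a basis of $H^2(S,\mathbb Z)$. This is the dual lattice of $H_2(S,\mathbb Z)$ modulo torsion; elements of $H_2(S,\mathbb Z)$ representing the dual basis show that $(c_1,\dots,c_8)$ is surjective. Take $N_i$ with $c_1(N_i)=c_i$.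
\end{proof}

\begin{proof}[Proof of Theorem B(ii)]
Let $X=X_S$ be the manifold of Section~\ref{sub:twist} for the base $S$ and the $N_i$ of Lemma~\ref{lem:Ni}, with the torus factor a point. Then $\dim X=6$ and $K_X$ is trivial by Lemma~\ref{lem:KX}. By Proposition~\ref{prop:rigid}, $X$ carries a rigid structure of affine type that is not locally homogeneous. By Lemma~\ref{lem:top}, there is an exact sequence
\[
\pi_2(S)\longrightarrow\pi_1(\mathbb R^8/\mathbb Z^8)=\mathbb Z^8\longrightarrow\pi_1(X)\longrightarrow\pi_1(S)=1 .
\]
The first map is, up to sign, evaluation of the characteristic class on $\pi_2(S)$: pulling back along maps $S^2\to S$ and using naturality, we reduce to a principal torus bundle on the sphere $S^2$, where the boundary of the generator is the class of the clutching loop, which is the characteristic class up to sign. By Hurewicz, $\pi_2(S)\cong H_2(S,\mathbb Z)$, so by Lemma~\ref{lem:Ni} the first map is surjective. Hence $\pi_1(X)=1$.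
\end{proof}

\section{Proof of the criterion, Theorem C}\label{sec:C}

The implication (H)$\Rightarrow$(T) was proved in Section~\ref{sec:zeros}. Assume (T), and let $\phi:R^k(X)\to Z$ be of affine type. We must produce Killing fields with arbitrary values.

The strategy is this. Condition (T) extends from tensors to all equivariant maps into representations, so an equivariant polynomial condition on the jets of $\phi$ that holds at one point holds everywhere. It follows that the jets of $\phi$ of each order form one orbit. Then the Killing equation and its prolongations have constant rank. After discarding the jets that do not extend to higher order, we obtain a formally integrable linear equation, and it has solutions.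

Recall that an affine variety with an algebraic action of a linear algebraic group embeds equivariantly as a closed subvariety of a finite-dimensional algebraic representation. This is where affine type is used. Replacing $Z$ by the representation does not change the Killing fields, so we assume that $\phi$ takes values in a representation $V$ of $D^k$.

\subsection{Jets of \texorpdfstring{$\phi$}{phi}}

Let $t_y$ denote translation by $y$ in $\mathbb C^n$. For $r=j^{k+l}_0\varkappa$ let
\[
\phi^{(l)}(r)\in V^{(l)}:=J^l_0(\mathbb C^n,V)
\]
be the $l$-jet at $y=0$ of the function $y\mapsto\phi\big(j^k_0(\varkappa\circ t_y)\big)$. This function is $\phi$ written in the chart $\varkappa$, and its $l$-jet depends only on $j^{k+l}_0\varkappa$. For a germ $\gamma$ of biholomorphism fixing $0$ put $\gamma_y=t_{-\gamma(y)}\gamma t_y$, which fixes $0$. Then $\varkappa\gamma t_y=\varkappa t_{\gamma(y)}\gamma_y$, so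
\[
\phi\big(j^k_0(\varkappa\gamma t_y)\big)=(j^k_0\gamma_y)^{-1}\,\phi\big(j^k_0(\varkappa t_{\gamma(y)})\big).
\]
For $F\in V^{(l)}$ let $F\cdot\gamma$ be the $l$-jet of $y\mapsto(j^k_0\gamma_y)^{-1}F(\gamma(y))$. It depends only on $F$ and $j^{k+l}_0\gamma$, is linear in $F$ and algebraic in $\gamma$. From $(\gamma\gamma')_y=\gamma_{\gamma'(y)}\gamma'_y$ we get $(F\cdot\gamma)\cdot\gamma'=F\cdot(\gamma\gamma')$. So $V^{(l)}$, with $\gamma$ acting by $F\mapsto F\cdot\gamma^{-1}$, is an algebraic representation of $D^{k+l}$, and $\phi^{(l)}:R^{k+l}(X)\to V^{(l)}$ is holomorphic and equivariant.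

\subsection{The jets form one orbit}

\begin{lemma}\label{lem:rep}
Assume {\rm(T)}. Let $Q$ be an algebraic representation of $D^m$ and $s:R^m(X)\to Q$ holomorphic and equivariant. If $s$ vanishes at one point, then $s\equiv0$.
\end{lemma}

\begin{proof}
We use induction on $\dim Q$; let $Q\ne0$ and let $Q''$ be an irreducible quotient. The kernel of $D^m\to GL_n(\mathbb C)$ is a normal unipotent subgroup. A unipotent group has nonzero fixed vectors in $Q''$, and the space of fixed vectors is $D^m$-stable by normality. So it is all of $Q''$, and $Q''$ is an irreducible rational $GL_n(\mathbb C)$-module. Such a module is isomorphic to a submodule of some $(\mathbb C^n)^{\otimes p}\otimes(\mathbb C^{n*})^{\otimes q}$. Hence the projection of $s$ to $Q''$ factors through $R^1(X)$ and is a holomorphic tensor on $X$ with a zero. By (T) it vanishes. So $s$ takes values in $\ker(Q\to Q'')$, and we conclude by induction.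
\end{proof}

\begin{lemma}\label{lem:orbit}
Assume {\rm(T)}. For each $l\ge0$, the image $\phi^{(l)}(R^{k+l}(X))$ is a single $D^{k+l}$-orbit $O_l$.
\end{lemma}

\begin{proof}
Put $m=k+l$, let $r_0\in R^m(X)$, and let $O$ be the orbit of $\phi^{(l)}(r_0)$. The ideal of the Zariski closure $\bar O\subset V^{(l)}$ is $D^m$-stable, and the action of $D^m$ on polynomials is locally finite. So the ideal is generated by a finite-dimensional $D^m$-stable space $\mathcal P$ of polynomials. The map
\[
R^m(X)\to\mathcal P^*,\qquad r\mapsto\big(P\mapsto P(\phi^{(l)}(r))\big),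
\]
is holomorphic, equivariant and zero at $r_0$, so it is zero by Lemma~\ref{lem:rep}. This says that the image of $\phi^{(l)}$ lies in $\bar O$.

The image is a union of orbits. Suppose it contains an orbit $O'\neq O$. Then $O'\subset\bar O$, and since $O$ is open in $\bar O$, the set $\bar O\setminus O$ is closed and contains $O'$, hence $\overline{O'}$. But the statement just proved, applied to $O'$, says that $O\subset\overline{O'}$. This is a contradiction.
\end{proof}

Condition (T) is used only through Lemma~\ref{lem:orbit}.

\subsection{The Killing equation}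

For a holomorphic vector bundle $E$ on $X$ let $J^m(E)$ be its bundle of holomorphic $m$-jets. We regard $J^{m+1}(E)$ as a subbundle of $J^1(J^m(E))$ by $j^{m+1}_xs\mapsto j^1_x(j^ms)$. The first prolongation of a subbundle $\mathcal R\subset J^m(E)$ is $\mathcal R_{+1}=J^1(\mathcal R)\cap J^{m+1}(E)$.

\begin{lemma}\label{lem:ker}
Let $\Phi:E\to E'$ be a morphism of vector bundles of constant rank. Then $J^1(\ker\Phi)=\ker\big(J^1(\Phi):J^1(E)\to J^1(E')\big)$.
\end{lemma}

\begin{proof}
The inclusion ``$\subset$'' is clear. Locally $E=\ker\Phi\oplus E_1$, and $\Phi|_{E_1}$ has a left inverse. If $s=s_0+s_1$ accordingly and $j^1_x(\Phi s_1)=0$, then $j^1_xs_1=0$, so $j^1_xs=j^1_xs_0\in J^1(\ker\Phi)$.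
\end{proof}

Fix a coordinate germ $\varkappa_0$ on $X$, put $v_l=\phi^{(l)}(j^{k+l}_0\varkappa_0)$, let $H_l\subset D^{k+l}$ be the stabilizer of $v_l$, and let $P_l=(\phi^{(l)})^{-1}(v_l)\subset R^{k+l}(X)$. By Lemma~\ref{lem:orbit} and equivariance, the restriction of $\phi^{(l)}$ to each fiber of $R^{k+l}(X)\to X$ is a surjective submersion onto $O_l=D^{k+l}/H_l$. So $P_l$ is a closed submanifold with $T_rP_l=\ker d\phi^{(l)}_r$; it meets every fiber, in one $H_l$-orbit; and $\ker d\phi^{(l)}_r$ together with the vertical vectors spans the tangent space of $R^{k+l}(X)$ at $r$, so $P_l\to X$ is a submersion. Thus $P_l$ is a holomorphic principal $H_l$-bundle over $X$. Truncation of jets gives maps $P_{l+1}\to P_l$ and $H_{l+1}\to H_l$.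

A local vector field $\xi$ on $X$ has a natural lift $\xi^{(m)}$ to $R^m(X)$, generated by $j^m_0\varkappa\mapsto j^m_0(\exp(t\xi)\circ\varkappa)$. It is invariant under $D^m$. For $r=j^m_0\varkappa$ over $x$ the map
\begin{equation}\label{eq:lift}
J^m(TX)_x\to T_rR^m(X),\qquad j^m_x\xi\mapsto\xi^{(m)}(r),
\end{equation}
is a linear isomorphism: in the coordinates $\varkappa$ it is the $m$-jet of $\xi$.

Put $\mathcal L_\xi\phi=d\phi(\xi^{(k)})$, an equivariant $V$-valued function, that is, a section of the bundle $E_V$ associated with $V$. Then $\xi$ is Killing if and only if $\mathcal L_\xi\phi=0$. Let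
\[
R_l=\big\{j^{k+l}_x\xi:\ j^l_x(\mathcal L_\xi\phi)=0\big\}\subset J^{k+l}(TX).
\]

\begin{lemma}\label{lem:Rl}
{\rm(a)} For $r\in P_l$ over $x$, the isomorphism \eqref{eq:lift} maps $R_{l,x}$ onto $T_rP_l$. {\rm(b)} $R_l$ is a holomorphic subbundle of $J^{k+l}(TX)$. {\rm(c)} $R_{l+1}=(R_l)_{+1}$.
\end{lemma}

\begin{proof}
Let $r=j^{k+l}_0\varkappa$. Differentiating $\phi^{(l)}(j^{k+l}_0(\exp(t\xi)\varkappa))=j^l_0\big[y\mapsto\phi(j^k_0(\exp(t\xi)\varkappa t_y))\big]$ at $t=0$, we see that $d\phi^{(l)}(\xi^{(k+l)}(r))$ is the $l$-jet at $0$ of $y\mapsto(\mathcal L_\xi\phi)(j^k_0(\varkappa t_y))$. This is the section $\mathcal L_\xi\phi$ of $E_V$ in the trivialization given by the chart $\varkappa$, so its $l$-jet vanishes if and only if $j^l_x(\mathcal L_\xi\phi)=0$. Since $T_rP_l=\ker d\phi^{(l)}_r$, (a) follows. The set $R_l$ is the kernel of the morphism $\Phi_l:J^{k+l}(TX)\to J^l(E_V)$, $j^{k+l}\xi\mapsto j^l(\mathcal L_\xi\phi)$, and by (a) its fibers have constant dimension $\dim P_l$; this is (b). By Lemma~\ref{lem:ker}, $j^{k+l+1}_x\xi$ lies in $J^1(R_l)$ if and only if $j^1_x(j^l\mathcal L_\xi\phi)=0$, that is,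 $j^{l+1}_x(\mathcal L_\xi\phi)=0$. This is (c).
\end{proof}

\subsection{Discarding jets that do not prolong}

In general $R_{l+1}\to R_l$ is not onto: an infinitesimal automorphism up to order $l$ need not extend to the next order. We pass to those that extend to all orders.

\emph{Groups and bundles.} The images of $H_{l+s}\to H_l$ are closed algebraic subgroups that decrease with $s$, so they stabilize to a group $\bar H_l$. Taking $s$ large for both $l$ and $l+1$, we see that $\bar H_{l+1}\to\bar H_l$ is onto. The image of $P_{l+s}$ in $P_l$ meets each fiber in one orbit of the image of $H_{l+s}$. These images decrease with $s$, and for large $s$ they meet each fiber in nested orbits of the same group $\bar H_l$; so they stabilize to a set $\bar P_l$. Local sections of $P_{l+s}$ give local sections of $\bar P_l$, so $\bar P_l$ is a reduction of $P_l$ to a principal $\bar H_l$-bundle. The maps $P_{l+s}\to\bar P_l$ ($s\gg0$), $\bar P_{l+1}\to\bar P_l$ and $\bar P_l\to X$ are surjective submersions.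

\emph{Equations.} Let $\bar R_{l,x}\subset R_{l,x}$ correspond under \eqref{eq:lift} to $T_r\bar P_l$ for $r\in\bar P_l$ over $x$. This does not depend on $r$, because natural lifts are invariant under the structure group. Natural lifts are compatible with truncation, so the submersions above show:
\begin{itemize}
\item $\bar R_l=\operatorname{im}(R_{l+s}\to R_l)$ for $s\gg0$, and $\bar R_l$ is a holomorphic subbundle;
\item $\bar R_{l+1}\to\bar R_l$ and $\bar R_l\to TX$ are onto.
\end{itemize}
Moreover
\begin{equation}\label{eq:incl}
\bar R_{l+1}\subset(\bar R_l)_{+1}.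
\end{equation}
Indeed, for $s\gg0$ an element of $\bar R_{l+1}$ is the image of an element of $R_{l+s+1}\subset J^1(R_{l+s})$ (Lemma~\ref{lem:Rl}(c)), the $1$-jet of a section of $R_{l+s}$. That section projects to a section of $\bar R_l$, whose $1$-jet is the given element of $\bar R_{l+1}\subset J^{k+l+1}(TX)\subset J^1(J^{k+l}(TX))$.

\emph{Symbols.} For $l\ge1$ let $\bar g_l=\ker(\bar R_l\to\bar R_{l-1})\subset\mathrm S^{k+l}T^*X\otimes TX$. Let
\[
\mathfrak k_l=\ker\big(\mathrm{Lie}\,\bar H_l\to\mathrm{Lie}\,\bar H_{l-1}\big)\subset\mathrm S^{k+l}\mathbb C^{n*}\otimes\mathbb C^n .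
\]
For $r=j^{k+l}_0\varkappa\in\bar P_l$ over $x$, the $1$-frame underlying $r$ carries $\mathfrak k_l$ to $\bar g_{l,x}$. To see this, let $j^{k+l-1}_x\xi=0$. In the chart $\varkappa$ the $(k+l)$-jet of $\xi$ is then a homogeneous polynomial vector field $P$, and from $\exp(t\xi)\circ\varkappa=\varkappa\circ\exp(t\,\varkappa^*\xi)$ we see that $\xi^{(k+l)}(r)$ is the vertical vector at $r$ defined by $P\in\mathrm{Lie}\,D^{k+l}$. It is tangent to $\bar P_l$ if and only if $P\in\mathrm{Lie}\,\bar H_l$.

For $\mathfrak k\subset\mathrm S^m\mathbb C^{n*}\otimes\mathbb C^n$ let $\mathfrak k_{+1}$ be the space of all $P\in\mathrm S^{m+1}\mathbb C^{n*}\otimes\mathbb C^n$ with all $\partial_iP\in\mathfrak k$, and use the same notation for subbundles of $\mathrm S^mT^*X\otimes TX$. The kernel of $(\bar R_l)_{+1}\to\bar R_l$ is $(\bar g_l)_{+1}$: an element of $J^1(\bar R_l)$ over $0$ lies in $T^*X\otimes\bar R_l$, an element of $J^{k+l+1}(TX)$ over $0$ lies in $\mathrm S^{k+l+1}T^*X\otimes TX\subset T^*X\otimes(\mathrm S^{k+l}T^*X\otimes TX)$, and $\bar R_l\cap(\mathrm S^{k+l}T^*X\otimes TX)=\bar g_l$. So \eqref{eq:incl} gives $\bar g_{l+1}\subset(\bar g_l)_{+1}$.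 If $r\in\bar P_{l+1}$, then $r$ and its image in $\bar P_l$ have the same underlying $1$-frame, so $\mathfrak k_{l+1}\subset(\mathfrak k_l)_{+1}$.

\begin{lemma}\label{lem:stab}
There is $l_0\ge1$ such that $\bar R_{l+1}=(\bar R_l)_{+1}$ for all $l\ge l_0$.
\end{lemma}

\begin{proof}
Let $\mathrm S^m\mathbb C^n$ act on polynomials on $\mathbb C^n$ by constant coefficient differential operators. This gives a perfect pairing of $\mathrm S^m\mathbb C^n\otimes\mathbb C^{n*}$ with $\mathrm S^m\mathbb C^{n*}\otimes\mathbb C^n$ for which multiplication by a basis vector $\mathbf e_i$ is the transpose of $\partial_i$. So $(\mathfrak k_{+1})^\perp=\mathbb C^n\cdot\mathfrak k^\perp$, and $\mathfrak k_{l+1}\subset(\mathfrak k_l)_{+1}$ means $\mathbb C^n\cdot\mathfrak k_l^\perp\subset\mathfrak k_{l+1}^\perp$. Thus $\bigoplus_{l\ge1}\mathfrak k_l^\perp$ is a graded submodule of the finitely generated module $\mathrm S^\bullet\mathbb C^n\otimes\mathbb C^{n*}$ over the Noetherian ring $\mathrm S^\bullet\mathbb C^n$. It is generated in finitely many degrees, so there is $l_0\ge1$ with $\mathbb C^n\cdot\mathfrak k_l^\perp=\mathfrak k_{l+1}^\perp$,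 that is, $\mathfrak k_{l+1}=(\mathfrak k_l)_{+1}$, for $l\ge l_0$. As above, a common $1$-frame shows $\bar g_{l+1}=(\bar g_l)_{+1}$ on all of $X$.

Now let $l\ge l_0$. The map $(\bar R_l)_{+1}\to\bar R_l$ has kernel $(\bar g_l)_{+1}=\bar g_{l+1}$. The subset $\bar R_{l+1}\subset(\bar R_l)_{+1}$ maps onto $\bar R_l$ with the same kernel $\bar g_{l+1}$. So the two are equal.
\end{proof}

\subsection{Solutions}

A linear equation $\mathcal R\subset J^m(E)$ is \emph{formally integrable} if its prolongations $\mathcal R_{+j}=J^j(\mathcal R)\cap J^{m+j}(E)$ are vector bundles and all maps $\mathcal R_{+(j+1)}\to\mathcal R_{+j}$ are onto. If $\mathcal R_{+j}$ is a bundle, it is the kernel of the morphism $J^{m+j}(E)\to J^j(J^m(E)/\mathcal R)$, which then has constant rank, and as in the proof of Lemma~\ref{lem:Rl}(c), Lemma~\ref{lem:ker} gives $(\mathcal R_{+j})_{+1}=\mathcal R_{+(j+1)}$. So by Lemma~\ref{lem:stab} and induction on $j$ the prolongations of $\bar R_{l_0}$ are the bundles $\bar R_{l_0+j}$, with surjective projections: $\bar R_{l_0}$ is formally integrable.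

Goldschmidt \cite{Goldschmidt} proved that for a formally integrable real-analytic linear equation every element of the equation at a point is the jet of an analytic solution near the point. We apply this as follows. Let $x\in X$, take a coordinate polydisc $\Delta\subset\mathbb C^n$ with $x$ at the origin, and restrict to $\Delta\cap\mathbb R^n$. At points of $\mathbb R^n$, jets of $\mathbb C^n$-valued real-analytic maps on $\mathbb R^n$ are the same as holomorphic jets of $\mathbb C^n$-valued maps, and a real-analytic section of the restriction of a holomorphic bundle extends to a holomorphic section near $\mathbb R^n$. So the prolongations of the restricted equation $\bar R_{l_0}|_{\Delta\cap\mathbb R^n}$ are the restrictions of the prolongations, and the restricted equation is formally integrable. A real-analytic solution extends to a holomorphic vector field $\xi$ near $0$. The class of $j^{k+l_0}\xi$ modulo $\bar R_{l_0}$ is a holomorphic section that vanishes on $\mathbb R^n$, hence near $0$, because $\mathbb R^n$ is totally real of maximal dimension. So $\xi$ solves the equation.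

\begin{proof}[End of the proof of Theorem C]
Let $v\in T_xX$. Since $\bar R_{l_0}\to TX$ is onto, there is an element of $\bar R_{l_0,x}$ over $v$, and by the above there is a holomorphic solution $\xi$ near $x$ with this jet. Then $\xi(x)=v$. As $j^{k+l_0}\xi$ is a section of $\bar R_{l_0}\subset R_{l_0}$, we have $\mathcal L_\xi\phi=0$, so $\xi$ is a Killing field.
\end{proof}

\section{Dimension at most two and the K\"ahler case}

\begin{proof}[Proof of Corollary D]
By Theorem~C it suffices to verify (T).

\emph{Compact K\"ahler, $K_X$ trivial.} By Yau's theorem $X$ has a Ricci-flat K\"ahler metric, and by Bochner's theorem all holomorphic tensors are parallel for it. A parallel tensor with a zero vanishes identically.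

\emph{Dimension $1$.} $X$ is an elliptic curve, hence K\"ahler.

\emph{Dimension $2$.} By Kodaira's classification $X$ is a complex torus, a K3 surface, or a primary Kodaira surface. Tori are K\"ahler, and K3 surfaces are K\"ahler by Siu. By Kodaira, a primary Kodaira surface is $\mathbb C^2/\Gamma$ with all $\gamma\in\Gamma$ of the form
\[
\gamma(z,w)=(z+a,\ w+\bar az+b),
\]
where $a=a_\gamma$ takes two $\mathbb R$-independent values. The differential of $\gamma$ is the constant matrix $\exp(\bar aN_0)$ with $N_0$ nilpotent. So a holomorphic tensor on $X$ is a holomorphic map $\tau:\mathbb C^2\to Q$ to a finite-dimensional space with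
\begin{equation}\label{eq:kod}
\tau\circ\gamma=\exp(\bar a_\gamma N)\,\tau\qquad(\gamma\in\Gamma)
\end{equation}
for a nilpotent endomorphism $N$ of $Q$. We claim that, for every $Q$ and every nilpotent $N$, any such $\tau$ is constant; this gives (T).

We use induction on $p$ with $N^p=0$. If $p=1$, then $\tau$ is $\Gamma$-invariant, so constant because $X$ is compact. Let $p\ge2$. The map $N\tau$ satisfies \eqref{eq:kod} and takes values in $NQ$, where $N^{p-1}=0$. By induction $N\tau=c$ is constant. By \eqref{eq:kod}, $\exp(\bar aN)c=c$ for some $a\ne0$; since $\exp(\bar aN)-1$ is $N$ times an invertible operator commuting with $N$, this gives $Nc=0$. So $N^2\tau=0$ and \eqref{eq:kod} reads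
\[
\tau\circ\gamma=\tau+\bar a_\gamma c .
\]
Suppose $c\neq0$. Take a linear functional $\ell$ with $\ell(c)=1$ and put $h=\ell\circ\tau$, so $h\circ\gamma=h+\bar a_\gamma$. Differentiating in $w$ gives $h_w\circ\gamma=h_w$, so $h_w=\beta$ is constant. Differentiating in $z$ gives $h_z\circ\gamma+\bar a_\gamma h_w\circ\gamma=h_z$, that is, $h_z\circ\gamma=h_z-\bar a_\gamma\beta$. As $(h_z)_w=0$, $h_z$ depends only on $z$; its derivative is $\Gamma$-invariant, hence constant. So $h_z=\alpha z+\delta$, with $\alpha a_\gamma+\beta\bar a_\gamma=0$ for all $\gamma$. The $a_\gamma$ contain an $\mathbb R$-basis of $\mathbb C$, so $\alpha a+\beta\bar a=0$ for all $a\in\mathbb C$; taking $a=1$ and $a=\sqrt{-1}$ gives $\alpha=\beta=0$. Then $h=\delta z+\text{const}$ and $\delta a_\gamma=\bar a_\gamma$ for all $\gamma$, so $\delta a=\bar a$ for all $a\in\mathbb C$. With $a=1$ this gives $\delta=1$, with $a=\sqrt{-1}$ it gives $\delta=-1$, a contradiction. So $c=0$, and $\tau$ is $\Gamma$-invariant, hence constant.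

Together with Theorem~A this shows that the local homogeneity assertion holds in dimension $n$ if and only if $n\le2$.
\end{proof}

\begin{thebibliography}{9}

\bibitem{BD}
Indranil Biswas and Sorin Dumitrescu, \emph{Holomorphic Riemannian metric and fundamental group}, arXiv:1804.03014 (2018).

\bibitem{Goldschmidt}
Goldschmidt, \emph{Existence theorems for analytic linear partial differential equations}, Ann. of Math. 86 (1967), 246--270.

\end{thebibliography}

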